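\title{Almost toric fibrations on anticanonical K3 surfaces in Gorenstein toric Fano threefolds}

\begin{abstract}
Let $X$ be a Gorenstein toric Fano threefold with finitely many singular points, $\omega$ a toric K\"ahler form on $X$ with moment polytope $P$, and $V\subset X$ a smooth anticanonical hypersurface. We prove that the symplectic K3 surface $(V,\omega|_V)$ admits an almost toric fibration whose base is the sphere $\partial P$ with its Gross--Siebert nodal integral affine structure, as expected by Chakravarthy and Groman, who proved this for smooth $X$ and generic $V$. The fibration can be chosen with a smooth Lagrangian section. In the proof, a hypersurface close to the toric boundary is isotoped through symplectic submanifolds to one that has a $T^2$-symmetry near facets and vertices and an $S^1$-symmetry near edges; the fibration is then explicit, and its base is identified by comparing areas in the reduced spaces of the circle actions.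
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{From the toric boundary to a fibration over a sphere}

The toric boundary $\partial X$ of a toric Fano threefold $X$, the complement of the open torus orbit, is the zero set of a section $s_0$ of $-K_X$. For any other section $s$, the anticanonical hypersurfaces $V_t=\{s_0=ts\}$ tend to $\partial X$ as $t\to0$. The limit is singular, but it carries a distinguished map to a sphere: the moment map of $X$ sends $\partial X$ to the boundary of the moment polytope $P$. Its fibers are Lagrangian $2$-tori over the interiors of the facets, circles over the interiors of the edges, and points over the vertices. One expects the smoothing $V_t$ to restore the missing circles. Along the curve $C_e$ that lies over an edge $e$, the boundary is $\{xy=0\}$ and $V_t$ looks like $xy=tf(z)$ with $f=s|_{C_e}$. The new circle is the waist $|x|=|y|$ of the hyperbola $xy=\mathrm{const}$, and it collapses exactly at the zeros of $f$, of which there are $(-K_X)\cdot C_e$. So one guesses that $V_t$ fibers in Lagrangian tori over $\partial P$, with $(-K_X)\cdot C_e$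 pinched tori over each edge $e$, and that the integral affine structure of the base can be read off from $P$. Since all smooth anticanonical hypersurfaces are symplectomorphic (Lemma~\ref{lem:pencil}), the size of $t$ should play no role. We now make this guess precise.

\subsection{Setting}\label{sub:setting}

Let $X$ be a projective toric threefold with fan $\Sigma$ in $N_{\mathbb R}\cong\mathbb R^3$, let $M$ be the lattice dual to $N$, and let $n_\rho$ be the primitive generator of the ray $\rho\in\Sigma$. We assume that $X$ is \emph{Gorenstein Fano}, that is, $-K_X$ is an ample Cartier divisor, and that the singular locus of $X$ is finite, that is, consists of torus-fixed points. An \emph{anticanonical hypersurface} is the zero set $V=s^{-1}(0)$ of a nonzero section $s$ of $L=\mathcal O(-K_X)$. It is \emph{smooth} if $V\subset X_{\mathrm{reg}}$ and $s$ vanishes transversally; then $V$ is a K3 surface. The finiteness assumption excludes no case of interest: a smooth Cartier divisor cannot pass through a singular point of $X$ and an ample divisor meets every curve, so there is no smooth $V$ when $X$ is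 singular along a curve.

Let $T=N_{\mathbb R}/N$ be the compact torus. A \emph{toric K\"ahler form} is a $T$-invariant K\"ahler form $\omega$ on $X$; at singular points this means that $\omega$ is locally the restriction of a smooth K\"ahler form under a local embedding. A function $H$ is the Hamiltonian of a vector field $Z$ if $dH=-\iota_Z\omega$, and circle actions have period $1$; another normalization rescales $P$ and all bases below by one common factor. The image of the moment map $\mu$ is a polytope $P=P_\omega\subset M_{\mathbb R}$ whose normal fan is $\Sigma$, the $n_\rho$ being the inner normals of the facets. Vertices $v$, edges $e$ and facets $F_\rho$ of $P$ correspond to maximal cones $\sigma_v$, two-dimensional cones $\sigma_e$ and rays $\rho$, and so to fixed points $x_v$, invariant curves $C_e$ and invariant divisors $D_\rho$.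

An \emph{almost toric fibration} of a closed symplectic $4$-manifold $V$ is a smooth map $\Pi\colon V\to B$ onto a surface, with connected fibers, whose regular fibers are Lagrangian tori and whose critical points are nondegenerate of focus--focus type. The last condition means the following. Write $\Pi=(\Pi_1,\Pi_2)$ in a chart of $B$. At the critical point $d\Pi_1=d\Pi_2=0$, and the linear Hamiltonian vector fields of the two Hessians span a plane that contains an element with four distinct eigenvalues $\pm a\pm ib$, $a,b\ne0$. The critical values are the \emph{nodes}; the multiplicity of a node is the number of critical points in its fiber. Off the nodes, $B$ has an integral affine structure. Its charts are the \emph{action charts}: maps $I\colon U\to\mathbb R^2$ such that $I\circ\Pi$ is the moment map of a free $(\mathbb R/\mathbb Z)^2$-action on $\Pi^{-1}(U)$ whose orbits are the fibers. Such a chart measures the symplectic areas of the cylinders swept out by loops in the fibers. Around a node of multiplicity $k$ the monodromy is conjugate to $(h,A)\mapsto(h,A+kh)$; the direction of the fixed line is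 the \emph{invariant direction}. An integral affine structure with finitely many singular points of this form is called \emph{nodal}, and a \emph{nodal slide} moves a node along the line through it in its invariant direction.

Since $-K_X$ is Cartier, for each vertex $v$ there is a unique $m_v\in M$ with $\langle m_v,n_\rho\rangle=1$ for all rays $\rho\subset\sigma_v$. Let $\operatorname{pr}_v\colon M_{\mathbb R}\to M_{\mathbb R}/\mathbb Rm_v$ be the projection. The structure $\mathcal A_{GS}$, the one considered in the Gross--Siebert program, is the nodal integral affine structure on the $2$-sphere $\partial P$ with the following properties.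
\begin{enumerate}
\item[(GS1)] On the relative interior of each facet it is the integral affine structure of that facet.
\item[(GS2)] Near each vertex $v$, the projection $\operatorname{pr}_v$ is a chart.
\item[(GS3)] Its singularities are nodes in the interiors of edges. On the edge $e$ there are $(-K_X)\cdot C_e$ nodes counted with multiplicity, and their invariant direction is parallel to $e$.
\end{enumerate}
These properties determine $\mathcal A_{GS}$ up to nodal slides. An almost toric fibration is \emph{over $(\partial P,\mathcal A_{GS})$} if its base is $\partial P$ and the induced nodal integral affine structure is isomorphic to $\mathcal A_{GS}$ up to nodal slides.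

\subsection{Results}

Chakravarthy and Groman \cite{CG} proved that, for a smooth toric Fano threefold $X$ and any toric K\"ahler form $\omega$, a generic anticanonical hypersurface admits an almost toric fibration over $(\partial P_\omega,\mathcal A_{GS})$. They expect the same for a smooth anticanonical hypersurface in an arbitrary toric Fano. The question is thus whether the statement holds for all $X$, $\omega$ and smooth $V$ as in Section~\ref{sub:setting}. It does.

\begin{theorem}\label{thm:main}
Let $X$ be a Gorenstein toric Fano threefold with finite singular locus, $\omega$ a toric K\"ahler form on $X$ with moment polytope $P$, and $V\subset X$ a smooth anticanonical hypersurface. Then $(V,\omega|_V)$ admits an almost toric fibration over $(\partial P,\mathcal A_{GS})$.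
\end{theorem}

\begin{theorem}\label{thm:section}
The fibration in Theorem~\ref{thm:main} can be chosen with a smooth Lagrangian section that avoids the critical points.
\end{theorem}

A hypersurface $V_t$ has no torus symmetry, and so no evident Lagrangian tori. We trade holomorphicity for symmetry. The section $s$ is replaced by a smooth section $\hat s$ that vanishes away from the curves $C_e$, is a single monomial near each fixed point, and depends near $C_e$ only on quantities invariant under a circle. For small $t$ the zero set $Y$ of $s_0-t\hat s$ is symplectic and symplectically isotopic to $V_t$ (Sections~\ref{sec:tools} and~\ref{sec:Y}). The local symmetries fiber $Y$ (Section~\ref{sec:fibration}). The subtle step is to identify the base near an edge, where the moment map of $X$ is not constant on the fibers (Section~\ref{sec:base}). Section~\ref{sec:section} constructs the Lagrangian section from complex conjugation.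

\section{The local models by hand}\label{sec:models}

\begin{example}[quartics in $\mathbb P^3$]\label{ex:quartic}
Here $s_0=z_0z_1z_2z_3$, the section $s$ is a quartic form, and $P$ is a tetrahedron. In the chart $z_0=1$ with coordinates $x,y,z$, the hypersurface is $xyz=ts(1,x,y,z)$. Suppose $s(1,0,0,0)=1$. Near the origin we replace the equation by $xyz=t$. This surface is a copy of $(\mathbb C^*)^2$, and the subtorus $T_v\subset T$ that fixes the monomial $xyz=\chi^{m_v}$, $m_v=(1,1,1)$, acts on it freely. For the flat form, $\mu=\pi(|x|^2,|y|^2,|z|^2)$, and the moment map of $T_v$ is $\mu$ modulo $(1,1,1)$. The orbit space is $\{\mu_1\mu_2\mu_3=\pi^3t^2\}$ in the open octant. On each line in the direction $(1,1,1)$ the product $\mu_1\mu_2\mu_3$ increases strictly from $0$ to $\infty$ inside the octant, so the orbit space projects bijectively onto $\mathbb R^3/\mathbb R(1,1,1)$, just as the boundary of the octant does. This is the origin of (GS2). On the line $x=y=0$ the quartic $s$ has four zeros, so the six edges carry $6\cdot4=24$ nodes. This agrees with the Euler characteristic $24$ of a K3 surface: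 a torus contributes $0$ and a once-pinched torus contributes $1$.
\end{example}

\begin{example}[a singular vertex]\label{ex:cone}
Let $X=\{z_0z_1=z_2z_3\}\subset\mathbb P^4$, the cone over a quadric surface, with the Fubini--Study form. By adjunction $-K_X=\mathcal O(3)$. The polytope is a pyramid over a quadrilateral; its eight edges correspond to lines, and $8\cdot3=24$. At the apex, $\sigma_v$ is spanned by $(0,0,1),(1,0,1),(0,1,1),(1,1,1)$, so $m_v=(0,0,1)$. The dual cone is spanned by $(1,0,0),(-1,0,1),(0,1,0),(0,-1,1)$, the weights of $z_0,\dots,z_3$ in the chart $z_4=1$, and $\chi^{m_v}=z_0z_1=z_2z_3$. The vertex model $\{\chi^{m_v}=t\}=\{z_0z_1=z_2z_3=t\}$ is again $(\mathbb C^*)^2$ with a free action of $T_v$. It lies in the open orbit and does not see the singular point. This is why isolated Gorenstein singularities cost almost nothing in the proof.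
\end{example}

\begin{example}[an edge with one node]\label{ex:edge}
Let $Y=\{xy=t(1+z)\}\subset\mathbb C^2\times\mathbb C^*$ with $\omega=\frac i2(dx\wedge d\bar x+dy\wedge d\bar y)+\omega'$, where $\omega'=\frac i2|z|^{-2}dz\wedge d\bar z$. The circle $\theta\cdot(x,y,z)=(e^{2\pi i\theta}x,e^{-2\pi i\theta}y,z)$ preserves $Y$ and has Hamiltonian $H=\pi(|x|^2-|y|^2)$. Put $\zeta=t(1+z)$. Given $(h,z)$, the equations $H=h$ and $xy=\zeta$ force
\[
\pi|x|^2=\tfrac12\bigl(\sqrt{h^2+4\pi^2|\zeta|^2}+h\bigr),\qquad \pi|y|^2=\tfrac12\bigl(\sqrt{h^2+4\pi^2|\zeta|^2}-h\bigr).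
\]
So there is exactly one orbit over each $(h,z)$, and it is free unless $(h,z)=(0,-1)$. Every reduced space $H^{-1}(h)/S^1$ is the $z$-plane $\mathbb C^*$, and the circles $|z|=r$ lift to the fibers of $(H,|z|)$: Lagrangian tori, except for one pinched torus over $(0,1)$.

One action coordinate is $h$. The other, $A(h,r)$, measures reduced area: $A(h,r)-A(h,r')$ is the area of $\{r'<|z|<r\}$ at level $h\neq0$, by \eqref{eq:area} below. Away from $z=-1$ the reduced form depends smoothly on $h$, so all the interest lies in the disk $\mathbb D_\epsilon=\{|\zeta|<\epsilon\}$. A primitive of the first part of $\omega$ is $\frac12(|x|^2d\arg x+|y|^2d\arg y)$. For $h>0$ we have $x\ne0$, and integrating over the lift of $\partial\mathbb D_\epsilon$ with $x>0$ gives $\pi|y|^2$. For $h<0$ we use the lift with $y>0$ and get $\pi|x|^2$. Hence the area of $\mathbb D_\epsilon$ at level $h$ is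
\[
\tfrac12\bigl(\sqrt{h^2+4\pi^2\epsilon^2}-|h|\bigr)+\textstyle\int_{\mathbb D_\epsilon}\omega' .
\]
Three facts can be read off. The limits $h\to0\pm$ agree, so the action coordinates of the half-planes $h>0$ and $h<0$, once matched along $h=0$ to the left of the node, also match to its right. The common limit tends to $0$ with $\epsilon$, so $A$ has no jump at the node. The term $-|h|/2$ has a kink of size $1$, which is the monodromy $(h,A)\mapsto(h,A\pm h)$. Lemma~\ref{lem:match} proves these three facts for an arbitrary invariant form.
\end{example}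

\section{Toric and affine preliminaries}\label{sec:prelim}

Let $X^\circ$ be the open orbit, $\partial X=X\setminus X^\circ=\bigcup_\rho D_\rho$ and $\Gamma=\bigcup_eC_e$. We write $C_e^\circ$, $D_\rho^\circ$ for the open orbits in $C_e$, $D_\rho$, and $U_\sigma$ for the affine chart of the cone $\sigma$.

\subsection{The anticanonical bundle}

We have $L=\mathcal O(\sum_\rho D_\rho)$; let $s_0$ be the canonical section with divisor $\sum D_\rho$. A basis of $H^0(L)$ is given by $s_m=\chi^ms_0$ for $m\in\Delta\cap M$, where $\Delta=\{m:\langle m,n_\rho\rangle\ge-1\text{ for all }\rho\}$. The divisor of $s_{-m_v}$ misses $U_{\sigma_v}$, so $s_{-m_v}$ trivializes $L$ there, and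
\[
s_0=\chi^{m_v}s_{-m_v},\qquad s_m=\chi^{m+m_v}s_{-m_v}.
\]
Thus the Gorenstein condition makes $\partial X$ the zero set of one monomial in each chart. Because $L$ is ample, $\Delta$ has normal fan $\Sigma$ and its vertices are the $-m_v$.

\subsection{Coordinates along an edge}\label{sub:edge}

Orient each edge $e$ from a vertex $v$ to a vertex $v'$. Let $n_1,n_2$ generate $\sigma_e$, with divisors $D_1,D_2$ and facets $F_1,F_2$. Let $u_e$ be the primitive generator of the ray $\sigma_e^\perp\cap\sigma_v^\vee$; then $-u_e$ generates $\sigma_e^\perp\cap\sigma_{v'}^\vee$. The character $z=\chi^{u_e}$ is a coordinate on $C_e\cong\mathbb P^1$ with $z(x_v)=0$, $z(x_{v'})=\infty$. Both $m_v$ and $m_{v'}$ take the value $1$ on $n_1,n_2$, so $-m_{v'}=-m_v+du_e$ for an integer $d=d_e$, and $s_{-m_{v'}}=z^ds_{-m_v}$. On $C_e$ the section $s_{-m_v}=z^{-d}s_{-m_{v'}}$ vanishes only at $x_{v'}$, to order $d$. Hence $d_e=(-K_X)\cdot C_e\ge1$.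

The restriction $s_m|_{C_e}$ is nonzero if and only if $m+m_v\in\sigma_e^\perp$, say $m+m_v=ju_e$. Then $j\ge0$ because $m+m_v\in\sigma_v^\vee$, and $j\le d$ because $m+m_{v'}=(j-d)u_e\in\sigma_{v'}^\vee$. So
\begin{equation}\label{eq:restrict}
s_m|_{C_e}\ne0\iff m\in e^*:=[-m_v,-m_{v'}],
\end{equation}
where $e^*$ is the edge of $\Delta$ dual to $\sigma_e$, and $s_{-m_v+ju_e}=z^js_{-m_v}$.

Since the singular locus is finite, $X$ is smooth along $C_e^\circ$, so $n_1,n_2$ are part of a basis of $N$. Choose $u_1\in M$ with $\langle u_1,n_1\rangle=1$, $\langle u_1,n_2\rangle=0$, and put $u_2=m_v-u_1$. Then $u_1,u_2,u_e$ is a basis of $M$, with dual basis $n_1,n_2,n_3$ for some $n_3\in N$, and $\langle m_v,n_3\rangle=\langle u_1+u_2,n_3\rangle=0$. With $x=\chi^{u_1}$, $y=\chi^{u_2}$ we get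
\[
U_{\sigma_e}\cong\mathbb C^2_{x,y}\times\mathbb C^*_z,\qquad D_1=\{x=0\},\quad D_2=\{y=0\},\qquad s_0=xy\,s_{-m_v}.
\]
The circle $S^1_e\subset T$ generated by $n_1-n_2$ acts with weights $(1,-1,0)$ on $(x,y,z)$. (If $X$ were singular along $C_e^\circ$, the weights on the transverse slice would not give this normal crossing model.)

\subsection{The moment map}

For $n\in N_{\mathbb R}$ let $\xi_n$ be the real vector field whose flow $\exp(\nu\xi_n)$, $\nu\in\mathbb R$, multiplies $\chi^m$ by $e^{\nu\langle m,n\rangle}$. The corresponding one-parameter subgroup of $T$ is generated by $Z_n=2\pi J\xi_n$, and $\mu\colon X_{\mathrm{reg}}\to M_{\mathbb R}$ is the smooth map with $d\langle\mu,n\rangle=-\iota_{Z_n}\omega$. If $g=\omega(\cdot,J\cdot)$ is the K\"ahler metric, then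
\begin{equation}\label{eq:gram}
d\langle\mu,n\rangle(\xi_{n'})=2\pi\,g(\xi_n,\xi_{n'}).
\end{equation}
In particular $\langle\mu,n\rangle$ increases strictly along every nonconstant flow line of $\xi_n$. The map $\mu$ is $T$-invariant: the derivative $-\omega(Z_n,Z_{n'})$ of $\langle\mu,n\rangle$ along a closed orbit of the circle $n'\in N$ is constant, hence zero. This also shows that $T$-orbits are isotropic.

Put $\ell_\rho=\langle\cdot,n_\rho\rangle-\min_P\langle\cdot,n_\rho\rangle$, so that $P=\{\ell_\rho\ge0\text{ for all }\rho\}$ and $F_\rho=P\cap\{\ell_\rho=0\}$. For an edge $e$ write $\ell_1,\ell_2$ for the functions of $F_1,F_2$, and put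
\[
\ell_3=\langle\cdot,n_3\rangle,\qquad H=H_e=\ell_1-\ell_2 .
\]
We write $H$ also for $H\circ\mu$, the Hamiltonian of $S^1_e$. On $M_{\mathbb R}$, $H=0$ on $e$, $H<0$ on $\operatorname{relint}F_1$, and $H>0$ on $\operatorname{relint}F_2$.

\begin{lemma}\label{lem:mu}
The map $\mu$ extends continuously to $X$. It satisfies $\mu(D_\rho)\subset F_\rho$, $\mu(x_v)=v$ and $\mu(C_e^\circ)\subset\operatorname{relint}e$. Moreover $H_e\le0$ on $D_1$, $H_e<0$ on $D_1^\circ$, $H_e\ge0$ on $D_2$, and $H_e>0$ on $D_2^\circ$.
\end{lemma}

\begin{proof}
Let $x_v$ be singular. Embed $U_{\sigma_v}$ in $\mathbb C^k$ by characters, with $x_v\mapsto0$. By definition there is some local embedding of $X$ at $x_v$ in which $\omega$ is the restriction of $i\partial\bar\partial\phi'$, with $\phi'$ smooth on a ball. The components of that embedding extend to holomorphic functions near $0\in\mathbb C^k$; pulling $\phi'$ back, we get a smooth function $\phi$ on a ball in $\mathbb C^k$ with $\omega=i\partial\bar\partial\phi$ on $X_{\mathrm{reg}}$. Averaging over the diagonal action of $T$ makes $\phi$ invariant. With $d^c\phi=-d\phi\circ J$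 we have $\omega=\frac12dd^c\phi$, and Cartan's formula gives $-\iota_{Z_n}\omega=\frac12d\bigl(d^c\phi(Z_n)\bigr)=\pi\,d(\xi_n\phi)$. The part of $X^\circ$ in the ball is connected, being $T$ times a convex set in logarithmic coordinates, and it is dense. So $\langle\mu,n\rangle=\pi\xi_n\phi+\mathrm{const}$ near $x_v$. As $\xi_n$ is a linear vector field on $\mathbb C^k$, the right side is continuous at $0$.

The field $Z_{n_\rho}$ vanishes on $D_\rho$, so $\langle\mu,n_\rho\rangle$ is constant there. For $p\in X^\circ$ the point $\exp(\nu\xi_{n_\rho})p$ tends to a point of $D_\rho$ as $\nu\to-\infty$, so by monotonicity this constant is the minimum over $P$. Hence $\mu(D_\rho)\subset F_\rho$, and intersecting gives $\mu(x_v)=v$ and $\mu(C_e)\subset e$. The flow of $\xi_{n_3}$ moves a point $p\in C_e^\circ$ from $x_v$ to $x_{v'}$ with $\ell_3\circ\mu$ strictly increasing, so $\mu(p)\ne v,v'$. On $D_1$ we have $H=-\ell_2\circ\mu\le0$. A point $(0,y,z)\in D_1^\circ$ flows under $\xi_{n_2}$, as $\nu\to-\infty$, to $(0,0,z)$, where $\ell_2\circ\mu=0$; strict monotonicity gives $\ell_2\circ\mu>0$ at the starting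 point. Exchanging the indices $1$ and $2$ gives the statements for $D_2$.
\end{proof}

\subsection{Projections from a vertex}\label{sub:vertex}

Let $\operatorname{st}(v)\subset\partial P$ be the union of the relative interiors of the proper faces that contain $v$, and let $\operatorname{st}(e)=\operatorname{relint}F_1\cup\operatorname{relint}e\cup\operatorname{relint}F_2$. Both are open in $\partial P$.

\begin{lemma}\label{lem:pr}
The projection $\operatorname{pr}_v$ maps $\operatorname{st}(v)$, and $\operatorname{st}(e)$ for $e\ni v$, homeomorphically onto open sets. For $\rho\subset\sigma_v$ it restricts to an integral affine isomorphism $\operatorname{aff}F_\rho\to M_{\mathbb R}/\mathbb Rm_v$.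
\end{lemma}

\begin{proof}
Let $\mathcal C=\{\ell_\rho\ge0\text{ for }\rho\subset\sigma_v\}$ be the cone of $P$ at $v$, and $\ell_{\min}=\min_{\rho\subset\sigma_v}\ell_\rho$, so that $\partial\mathcal C=\{\ell_{\min}=0\}$. Since $\ell_{\min}(p+\nu m_v)=\ell_{\min}(p)+\nu$, the map $p\mapsto p-\ell_{\min}(p)m_v$ induces a continuous inverse of $\operatorname{pr}_v|_{\partial\mathcal C}$. A point of $P$ lies in the relative interior of the intersection of the facets that contain it. Therefore $\operatorname{st}(v)$ is the open subset of $\partial\mathcal C$ where $\ell_\rho>0$ for all $\rho\not\subset\sigma_v$, and $\operatorname{st}(e)$ is the open subset where $\ell_\rho>0$ for all $\rho\not\subset\sigma_e$. The last claim holds because $M=(n_\rho^\perp\cap M)\oplus\mathbb Zm_v$ when $\langle m_v,n_\rho\rangle=1$.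
\end{proof}

The vector $m_v$ is primitive, so $T_v=\ker(\chi^{m_v}|_T)$ is a $2$-torus with cocharacter lattice $m_v^\perp\cap N$ and moment map $\operatorname{pr}_v\circ\mu$. For an edge $e$ from $v$ to $v'$, the vectors $n_1-n_2$ and $n_3$ form a basis of $m_v^\perp\cap N$. Hence $(H,\ell_3)$ factors through $\operatorname{pr}_v$ and gives integral affine coordinates on $M_{\mathbb R}/\mathbb Rm_v$, on $\operatorname{aff}F_1$ and on $\operatorname{aff}F_2$. The function $H$ also factors through $\operatorname{pr}_{v'}$, because $\langle m_{v'},n_1-n_2\rangle=0$.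

\begin{remark}[why $d_e$ nodes]\label{rem:why}
Since $\langle m_{v'},n_3\rangle=-d$, the vectors $n_1-n_2$ and $n_3+dn_1$ form a basis of $m_{v'}^\perp\cap N$, so $\operatorname{pr}_{v'}$ has coordinates $(H,\ell_3+d\ell_1)$. On $F_1$ these equal $(H,\ell_3)$; on $F_2$, where $\ell_1=H$, they equal $(H,\ell_3+dH)$. The charts at the two ends of $e$ thus agree on one facet and differ by a shear of size $d$ on the other. The $d$ nodes of (GS3) account for this shear, one unit each.
\end{remark}

\subsection{Developing maps}\label{sub:dev}

Let $\Pi\colon Y\to B$ be a proper fibration by Lagrangian tori over a surface, and let $E$ be an integral affine plane, such as $\mathbb R^2$, $\operatorname{aff}F_\rho$ or $M_{\mathbb R}/\mathbb Rm_v$. A \emph{developing map} is a map from an open subset of $B$ to $E$ that is locally an action chart after an integral affine identification $E\cong\mathbb R^2$. For example, the moment map of a free Hamiltonian action of a $2$-torus on a symplectic $4$-manifold has rank $2$ and induces a developing map on the orbit space. We use four standard facts; the first is the Arnold--Liouville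 theorem.
\begin{enumerate}
\item[(A1)] Action charts exist near every point, are local diffeomorphisms, and have transition maps in $\mathrm{GL}_2(\mathbb Z)\ltimes\mathbb R^2$.
\item[(A2)] Two developing maps on a connected open set differ by an integral affine isomorphism of their targets. If they agree on a nonempty open subset, they are equal.
\item[(A3)] A developing map on a connected open subset of a simply connected open set $U$ extends to $U$.
\item[(A4)] If the Hamiltonian flow of $h\circ\Pi$ has period $1$, then $h$ is affine. Indeed, in action--angle coordinates the flow translates the angles with velocity $\partial h/\partial I$, which must lie in $\mathbb Z^2$ and so is locally constant.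
\end{enumerate}

\section{Moving symplectic hypersurfaces}\label{sec:tools}

\begin{lemma}[Moser]\label{lem:moser}
Let $Y^\tau\subset X_{\mathrm{reg}}$, $\tau\in[0,1]$, be a smooth family of compact $\omega$-symplectic submanifolds. Then $(Y^0,\omega)\cong(Y^1,\omega)$.
\end{lemma}

\begin{proof}
By Ehresmann's theorem there is a smooth family of embeddings $i_\tau\colon Y^0\to X_{\mathrm{reg}}$ with image $Y^\tau$. They are homotopic and $\omega$ is closed, so the symplectic forms $i_\tau^*\omega$ are cohomologous. Moser's theorem applies.
\end{proof}

\begin{lemma}\label{lem:pencil}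
Any two smooth anticanonical hypersurfaces are symplectomorphic.
\end{lemma}

\begin{proof}
Let $s,s'$ be non-proportional sections with smooth zero sets. Consider the set of $([\alpha:\alpha'],p)\in\mathbb P^1\times X$ such that $\alpha s+\alpha's'$ vanishes at $p$ and either $p$ is singular or $d(\alpha s+\alpha's')(p)=0$. It is Zariski closed: its part over $X_{\mathrm{reg}}$ is closed there, and taking the closure adds only zeros at singular points, which are already included. Since $X$ is projective, its image in $\mathbb P^1$ is closed. The image misses $[1:0]$, so it is finite, and it misses $[0:1]$ too. Join these two points by a smooth path in the complement and apply Lemma~\ref{lem:moser}.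
\end{proof}

To leave the holomorphic world we need a condition under which the zero set of a smooth section is still symplectic: its antiholomorphic derivative should be smaller than its holomorphic one.

\begin{lemma}\label{lem:crit}
Let $\Phi$ be a smooth section of a holomorphic line bundle on a K\"ahler manifold, with $\Phi(p)=0$ and $|\bar\partial\Phi|<|\partial\Phi|$ at $p$. Then $\Phi$ is transverse to the zero section at $p$ and $\ker d\Phi_p$ is symplectic.
\end{lemma}

\begin{proof}
At a zero, a change of holomorphic trivialization multiplies $\partial\Phi$ and $\bar\partial\Phi$ by the same number, so the hypothesis makes sense. In holomorphic coordinates $w_k$ that are unitary at $p$, the Poisson bracket $\{\Phi,\bar\Phi\}$ is a nonzero constant times $\sum_k(|\Phi_{w_k}|^2-|\Phi_{\bar w_k}|^2)\ne0$. As $\{\Phi,\bar\Phi\}=-2i\{\operatorname{Re}\Phi,\operatorname{Im}\Phi\}$, the Hamiltonian vectors of $\operatorname{Re}\Phi$ and $\operatorname{Im}\Phi$ pair nontrivially under $\omega$. They span a symplectic plane, whose $\omega$-orthogonal is $\ker d\Phi_p$.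
\end{proof}

\section{A hypersurface with local symmetries}\label{sec:Y}

\subsection{The holomorphic section}

By \eqref{eq:restrict} we can prescribe the restriction of a section to each curve $C_e$, provided the prescriptions agree at the vertices. For each $e$ choose $0<r_1<\dots<r_d$ with $d=d_e$ and $\prod_ir_i=1$, and put
\[
f_e(z)=\prod_{i=1}^d(1+z/r_i).
\]
The roots are simple, which will make the hypersurface smooth at them; their moduli are distinct, which will put them on different fibers; they are negative, which will leave room for the section of Theorem~\ref{thm:section}. The constant and leading coefficients of $f_e$ are $1$. Let $s=\sum c_ms_m$, summed over the lattice points of the edges of $\Delta$, with $\sum_jc_{-m_v+ju_e}z^j=f_e(z)$ for each $e$. This is consistent, since distinct edges of $\Delta$ meet only in vertices, where the coefficient is $1$. Then $s|_{C_e}=f_e(z)s_{-m_v}$. The points $q_{e,i}=\{z=-r_i\}\in C_e$ are called the \emph{nodal points}.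

\subsection{The smooth section}\label{sub:choices}

We want a section that equals a cutoff function times $s_{-m_v}$ near $x_v$, and a cutoff function times a function of $z$ along $C_e$. The following constants are chosen in order.

\emph{Step 1: flattening $f_e$.} Choose $a\in(0,\frac14)$ such that, for all $e$, $r_i\in(2a,\frac1{2a})$, $|f_e-1|<\frac12$ for $|z|\le2a$, and $|z^{-d}f_e-1|<\frac12$ for $|z|\ge\frac1{2a}$. Let $\kappa\colon[0,\infty)\to[0,1]$ be smooth, equal to $0$ on $[0,a]$ and to $1$ on $[2a,\infty)$. Put
\[
\hat f_e=1+\kappa(|z|)(f_e-1)\ \ (|z|\le1),\qquad \hat f_e=z^d\bigl(1+\kappa(1/|z|)(z^{-d}f_e-1)\bigr)\ \ (|z|\ge1).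
\]
Then $\hat f_e$ is smooth and equals $1$ for $|z|\le a$, $f_e$ for $2a\le|z|\le\frac1{2a}$, and $z^d$ for $|z|\ge\frac1a$. For $\tau\in[0,1]$ and $|z|\le2a$, the function $(1-\tau)f_e+\tau\hat f_e$ has the form $1+\kappa'(f_e-1)$ with $0\le\kappa'\le1$; for $|z|\ge\frac1{2a}$ it has the form $z^d(1+\kappa'(z^{-d}f_e-1))$. Hence
\begin{equation}\label{eq:zeros}
\text{the zeros of }(1-\tau)f_e+\tau\hat f_e\text{ on }\mathbb C^*\text{ are exactly }-r_1,\dots,-r_d .
\end{equation}

\emph{Step 2: vertex neighborhoods.} For $c>0$ let $\mathcal N_v(c)$ be the set of $p\in U_{\sigma_v}$ with $|\chi^u(p)|<c$ for all primitive edge generators $u$ of $\sigma_v^\vee$, and let $\overline{\mathcal N}_v(c)$ be defined in the same way with $\le c$. Every $m\in\sigma_v^\vee\cap M$ is a combination $\sum a_uu$ with rational $a_u\ge0$, so $|\chi^m|\le c^{\sum a_u}$ on $\overline{\mathcal N}_v(c)$. Thus $\overline{\mathcal N}_v(c)$ is compact and the $\mathcal N_v(c)$ form a $T$-invariant neighborhood base of $x_v$. The generators $u$ correspond to the edges $e\ni v$, and $\chi^u$ is the coordinate $z$ of $e$ or its inverse.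 Choose $\beta\in(0,a)$ so small that the $\overline{\mathcal N}_v(\beta)$ are mutually disjoint, $\overline{\mathcal N}_v(\beta)\cap C_e=\emptyset$ for $v\notin e$, and $\operatorname{pr}_v\mu(\mathcal N_v(\beta))\subset\operatorname{pr}_v(\operatorname{st}(v))$. The last condition is possible by Lemmas~\ref{lem:mu} and~\ref{lem:pr}; it is the only place where the continuity of $\mu$ at a singular point enters the construction. Fix $b\in(0,\beta/2)$.

\emph{Step 3: edge tubes.} For $\delta>0$ let $W_e=\{|x|,|y|\le\delta,\ b\le|z|\le1/b\}\subset U_{\sigma_e}$. As $\delta\to0$ these compact sets shrink to disjoint compact subsets of the orbits $C_e^\circ$. If $u\neq u_e$ is an edge generator of $\sigma_v^\vee$, then $u\in\sigma_e^\vee\setminus\sigma_e^\perp$, so $\chi^u$ is regular on $U_{\sigma_e}$ and vanishes on $C_e^\circ$; the same holds at $v'$ for $u\ne-u_e$. So for small $\delta$: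
\begin{enumerate}
\item[(W1)] the $W_e$ are mutually disjoint, and $W_e\cap\overline{\mathcal N}_w(\beta)=\emptyset$ for $w\notin e$;
\item[(W2)] for $c=\beta/2$ and $c=\beta$, $W_e\cap\mathcal N_v(c)=W_e\cap\{|z|<c\}$ and $W_e\cap\mathcal N_{v'}(c)=W_e\cap\{|z|>1/c\}$, and the same holds for $\overline{\mathcal N}$ with weak inequalities;
\item[(W3)] $\operatorname{pr}_w\mu(W_e)\subset\operatorname{pr}_w(\operatorname{st}(e))$ for $w=v,v'$.
\end{enumerate}

\emph{Step 4: a bound in terms of $H$.} The walls $|x|=\delta$, $|y|=\delta$ will not be unions of fibers, but level sets of $H$ will. By Lemma~\ref{lem:mu} and compactness there is $h_0>0$ with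
\begin{equation}\label{eq:h0}
H_e\le-2h_0\ \text{ on }W_e\cap\{x=0,|y|=\delta\},\qquad H_e\ge2h_0\ \text{ on }W_e\cap\{y=0,|x|=\delta\}.
\end{equation}
Put $\mathcal W_e(h)=\{|x|,|y|<\delta,\ b<|z|<1/b,\ |H_e|<h\}$.

\emph{Step 5: the cutoff.} The set $\Omega=\bigcup_v\mathcal N_v(\beta/2)\cup\bigcup_e\mathcal W_e(h_0/2)$ is open and $T$-invariant. It contains $\Gamma$: on $C_e$ the three relevant sets are $|z|<\beta/2$, $b<|z|<1/b$ and $|z|>2/\beta$. Let $\varphi\colon X\to[0,1]$ be smooth with $\varphi=1$ near $\Gamma$ and $\operatorname{supp}\varphi\subset\Omega$; averaging over $T$ makes it invariant. All singular points lie where $\varphi=1$.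

Define a section $\hat s$ of $L$ by
\begin{equation}\label{eq:shat}
\hat s=\varphi\,s_{-m_w}\text{ on }\mathcal N_w(\beta),\qquad \hat s=\varphi\,\hat f_e(z)\,s_{-m_v}\text{ on }W_e,\qquad \hat s=0\text{ off }\operatorname{supp}\varphi .
\end{equation}
The formulas agree on overlaps by (W1) and (W2): on $W_e\cap\mathcal N_v(\beta)$ we have $|z|<a$ and $\hat f_e=1$, and on $W_e\cap\mathcal N_{v'}(\beta)$ we have $|z|>1/a$ and $\hat f_es_{-m_v}=z^ds_{-m_v}=s_{-m_{v'}}$. The open sets $\mathcal N_w(\beta)$, $\operatorname{int}W_e$ and $X\setminus\operatorname{supp}\varphi$ cover $X$, so $\hat s$ is smooth. It is holomorphic near the fixed points, and $\hat s|_{C_e}=\hat f_es_{-m_v}$ on all of $C_e^\circ$. For $t>0$ and $\tau\in[0,1]$ put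
\[
\Phi_\tau=s_0-tG_\tau,\qquad G_\tau=(1-\tau)s+\tau\hat s,\qquad Y^\tau=\Phi_\tau^{-1}(0),\qquad Y=Y^1 .
\]

\subsection{The isotopy}

\begin{proposition}\label{prop:isotopy}
There is $t_0>0$ such that, for $0<t<t_0$ and $\tau\in[0,1]$, every zero of $\Phi_\tau$ lies in $X_{\mathrm{reg}}$ and satisfies $|\bar\partial\Phi_\tau|<|\partial\Phi_\tau|$. Consequently $Y$ is a connected compact symplectic submanifold of $X_{\mathrm{reg}}$, and $(V,\omega|_V)\cong(Y,\omega|_Y)$ for every smooth anticanonical hypersurface $V$.
\end{proposition}

The error term $\bar\partial\Phi_\tau$ is of order $t$. Where $\partial X$ is smooth, $\partial s_0$ is of order $1$ and wins at once. Along $\Gamma$ the derivative $\partial s_0$ vanishes, and a finer lower bound is needed. It comes from differentiating along a field $\xi_n$ that vanishes on the stratum: $s_0$ is an eigenfunction of $\xi_n$, and at a zero of $\Phi_\tau$ its value is $tG_\tau$.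

\begin{proof}
We show that each $q\in\partial X$ has a neighborhood in which the claim holds for all $\tau$ and all small $t$. The constants $c,C>0$ do not depend on $\tau,t$. In the chosen trivialization we write $G_\tau=g_\tau$.

\emph{Case $q\in D_\rho^\circ$.} Trivialize $L$ so that $s_0=w$ is a local coordinate vanishing on $D_\rho$. Then $|\partial\Phi_\tau|\ge c-Ct>Ct\ge|\bar\partial\Phi_\tau|$ for small $t$.

\emph{Case $q=x_v$.} Near $q$, in the trivialization $s_{-m_v}$, the function $\Phi_\tau=\chi^{m_v}-tg_\tau$ is holomorphic, with $g_\tau=1+(1-\tau)\sum_{m\ne-m_v}c_m\chi^{m+m_v}$. Let $n=\sum_{\rho\subset\sigma_v}n_\rho$ and $k=\langle m_v,n\rangle\geq1$. At a zero in $X_{\mathrm{reg}}$ we have $\chi^{m_v}=tg_\tau$, so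
\[
\xi_n\Phi_\tau=k\chi^{m_v}-t\xi_ng_\tau=t\Bigl(kg_\tau-(1-\tau)\sum_{m\ne-m_v}c_m\langle m+m_v,n\rangle\chi^{m+m_v}\Bigr).
\]
All the monomials in these sums vanish at $q$, so the bracket is close to $k$ near $q$ and $\partial\Phi_\tau\ne0=\bar\partial\Phi_\tau$. The only point of $U_{\sigma_v}$ that may be singular is $q$, and $\Phi_\tau(q)=-t\ne0$.

\emph{Case $q\in C_e^\circ$, not a nodal point.} Here $\Phi_\tau=xy-tg_\tau$, and $g_\tau=(1-\tau)f_e+\tau\hat f_e$ on $C_e^\circ$. By \eqref{eq:zeros} and compactness of $[0,1]$, $|g_\tau|\ge c$ near $q$. Let $\xi=\xi_{n_1+n_2}$; it vanishes on $C_e^\circ$, and $\xi(xy)=2xy$. At a zero, $\partial\Phi_\tau(\xi)=t\bigl(2g_\tau-\partial g_\tau(\xi)\bigr)$, and $|\partial g_\tau(\xi)|\le C|\xi|\le c$ near $q$. Hence $|\partial\Phi_\tau|\ge c't/|\xi|$ for a constant $c'>0$, while $|\bar\partial\Phi_\tau|=t|\bar\partial g_\tau|\le Ct$. As $|\xi|\to0$ at $q$, the inequality holds near $q$ for all $t>0$.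

\emph{Case $q=q_{e,i}$.} Near $q$ we have $\varphi=1$ and $\hat f_e=f_e$, so $\Phi_\tau=xy-tg_\tau$ is holomorphic, with $g_\tau=f_e$ on $C_e^\circ$. Thus $\partial_zg_\tau(q)=f_e'(-r_i)\ne0$ for all $\tau$, and $\partial_z\Phi_\tau=-t\,\partial_zg_\tau\ne0$ near $q$.

Finitely many such neighborhoods cover $\partial X$. On their complement $|s_0|\ge c$ and $|G_\tau|\le C$ in a fixed Hermitian metric on $L$, so $\Phi_\tau$ has no zeros there for small $t$.

By Lemma~\ref{lem:crit} the $Y^\tau$ form a smooth family of compact symplectic submanifolds of $X_{\mathrm{reg}}$, and $Y^0$ is a smooth anticanonical hypersurface. Lemmas~\ref{lem:moser} and~\ref{lem:pencil} give $(V,\omega|_V)\cong(Y^0,\omega)\cong(Y,\omega)$. A K3 surface is connected, so $Y$ is connected.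
\end{proof}

\section{The fibration of $Y$}\label{sec:fibration}

By \eqref{eq:shat}, $Y=\{\chi^{m_v}=t\varphi\}$ on $\mathcal N_v(\beta)$, $Y=\{xy=t\varphi\hat f_e(z)\}$ on $W_e$, and $Y=\partial X$ off $\operatorname{supp}\varphi$. We cover $Y$ by three kinds of open pieces, partition each into \emph{leaves}, and check that the partitions agree.

\subsection{The pieces}

Let
\[
\mathcal K=\bigcup_v\bigl(\overline{\mathcal N}_v(\beta/2)\cap\partial X\bigr)\cup\bigcup_e\{p\in W_e\cap\partial X:|H_e|\le h_0/2\},
\]
a closed $T$-invariant set that contains $\Omega\cap\partial X\supset\Gamma$. Put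
\[
Y_\partial=\partial X\setminus\mathcal K,\qquad Y_v=Y\cap\mathcal N_v(\beta),\qquad Y_e=Y\cap\mathcal W_e(h_0).
\]

\begin{lemma}\label{lem:cover}
The sets $Y_\partial\subset\bigcup_\rho D_\rho^\circ$, $Y_v$ and $Y_e$ are open subsets of $Y$ that cover $Y$.
\end{lemma}

\begin{proof}
A point of $Y_\partial$ is not in $\Omega$, hence not in $\operatorname{supp}\varphi$, so near it $Y=\partial X$. Thus $Y_\partial$ is open in $Y$, and it misses $\Gamma$. Let $p\in Y$. If $s_0(p)\ne0$, then $\varphi(p)>0$ and $p\in\Omega$, so $p$ lies in some $Y_v$ or $Y_e$. If $s_0(p)=0$ and $p\notin Y_\partial$, then $p\in\mathcal K$. Either $p\in\overline{\mathcal N}_v(\beta/2)\subset\mathcal N_v(\beta)$, or $p\in W_e\cap\partial X$ with $|H_e|\le h_0/2$. In the latter case $xy=0$, so $|x|,|y|<\delta$ by \eqref{eq:h0}. Then $p\in\mathcal W_e(h_0)$, unless $|z|\in\{b,1/b\}$, in which case $p\in\mathcal N_v(\beta)\cup\mathcal N_{v'}(\beta)$ by (W2).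
\end{proof}

\emph{The facet piece.} Let $T_\rho\subset T$ be the circle generated by $n_\rho$. The $2$-torus $T/T_\rho$ acts freely on $D_\rho^\circ$ with moment map $\mu$, valued in $\operatorname{aff}F_\rho$. The leaves of $Y_\partial$ are the $T$-orbits. They are Lagrangian tori, and $\mu$ is a developing map on $Y_\partial/T$.

\emph{The vertex piece.} The equation $\chi^{m_v}=t\varphi$ is $T_v$-invariant. The action of $T_v$ on $Y_v$ is free. Indeed, if $\varphi(p)>0$, then $\chi^{m_v}(p)\ne0$, so $p\in X^\circ$, because $\chi^{m_v}$ vanishes on $\partial X\cap U_{\sigma_v}$. If $\varphi(p)=0$, then $p\in\partial X\setminus\Gamma$, so $p\in D_\rho^\circ$ for a ray $\rho\subset\sigma_v$; its stabilizer in $T$ is $T_\rho$, and $T_\rho\cap T_v=1$ because $\langle m_v,n_\rho\rangle=1$. The leaves of $Y_v$ are the $T_v$-orbits. They are Lagrangian tori, and $\operatorname{pr}_v\circ\mu$ is a developing map on $Y_v/T_v$.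

\subsection{The edge piece}

Fix an edge $e$. The set $Y\cap W_e$ is invariant under $S^1_e$ only. The function $z$ is invariant, and as in Example~\ref{ex:edge} we show that it identifies each reduced space with an annulus. Any foliation of the annulus by circles then lifts to Lagrangian tori; we take $|z|=\mathrm{const}$ because $|z|$ is $T$-invariant and so constant on the leaves of the other pieces. Neither $\omega$ nor $\varphi$ is explicit now, so the formulas of the example are replaced by a monotonicity argument in the slices
\[
S_z=Y\cap W_e\cap\{z=\mathrm{const}\},\qquad b\le|z|\le1/b .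
\]
Choose $\eta>0$ with $2\eta<\delta$ and $\varphi=1$ on $W_e\cap\{|x|,|y|\le2\eta\}$. Write $Z=Z_{n_1-n_2}$. Constants $c,C$ are independent of $t$ and $z$.

\begin{lemma}\label{lem:slice}
For small $t$ and all $z$ the following hold.
\begin{enumerate}
\item[(a)] Off $\{x=y=0\}$, the slice $S_z$ is cut out transversally in the surface $\{z=\mathrm{const}\}$, it is symplectic, and $dH|_{S_z}\ne0$.
\item[(b)] The quotient $S_z/S^1_e$ is an arc along which $H$ is strictly monotone. Its ends are the orbits with $|y|=\delta$ and with $|x|=\delta$, and there $H<-h_0$ and $H>h_0$, respectively.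
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\Phi=xy-t\varphi\hat f_e(z)$ as a function of $(x,y)$. On $W_e$ the metrics induced on the surfaces $\{z=\mathrm{const}\}$ are uniformly comparable with the Euclidean one. If $\max(|x|,|y|)\le\eta$, then $\Phi$ is holomorphic nearby and $\partial\Phi=y\,dx+x\,dy\ne0$. If $\max(|x|,|y|)\ge\eta$, then $|\partial\Phi|\ge c\eta-Ct>Ct\ge|\bar\partial\Phi|$. Lemma~\ref{lem:crit} gives the first two claims. The field $Z$ is tangent to the symplectic surface $S_z$ and nonzero, so $dH|_{S_z}=-\iota_Z\omega|_{S_z}\ne0$.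

(b) Suppose first that $\hat f_e(z)\ne0$. Fix $y$ with $\eta\le|y|\le\delta$. The map $x\mapsto t\varphi(x,y,z)\hat f_e(z)/y$ sends the disk $|x|\le\delta$ into $|x|\le Ct$ and has Lipschitz constant at most $Ct<1$. So the equation of $S_z$ has exactly one solution $x=x(y)$; it depends continuously on $y$ and satisfies $|x|\le Ct<\eta$. The part of $S_z$ with $|y|\ge\eta$ is therefore an invariant graph over an annulus, and its quotient is an arc parametrized by $|y|\in[\eta,\delta]$. Exchanging $x$ and $y$ gives a second arc, parametrized by $|x|\in[\eta,\delta]$ and disjoint from the first. The part $|x|,|y|\le\eta$ is $\{xy=t\hat f_e(z)\}$ with $0<t|\hat f_e(z)|<\eta^2$; its quotient is an arc parametrized by $|y|$, from the orbit $|y|=\eta$ to the orbit $|x|=\eta$. The three arcs fit end to end. By (a), $H$ has nonzero derivative on the interior of the resulting arc, so it is strictly monotone.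

If $\hat f_e(z)=0$, then $S_z=\{xy=0\}$, and the quotient consists of the arcs $\{x=0\}$ and $\{y=0\}$ joined at the origin, where $H=0$. By (a), $H$ is strictly monotone on each arc, and by Lemma~\ref{lem:mu} it is negative on the first and positive on the second off the origin. So it is strictly monotone on the union.

In both cases a point $(x,y,z)$ of the end $|y|=\delta$ is within distance $Ct$ of $(0,y,z)$, where $H\le-2h_0$ by \eqref{eq:h0}. Uniform continuity of $H$ on $W_e$ gives $H<-h_0$. At the end $|x|=\delta$ we compare with $(x,0,z)$ and get $H>h_0$.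
\end{proof}

From now on $t$ is fixed, small enough for Proposition~\ref{prop:isotopy} and for Lemma~\ref{lem:slice} at all edges. Let $\mathbb A=\{b<|z|<1/b\}$ and $R=R_e=(-h_0,h_0)\times(b,1/b)$, with coordinates $(h,r)$.

\begin{proposition}\label{prop:edge}
\begin{enumerate}
\item[(a)] The map $(H,z)\colon Y_e\to(-h_0,h_0)\times\mathbb A$ is proper and surjective, and each fiber is one $S^1_e$-orbit. The fiber over $(0,-r_i)$ is the point $q_{e,i}$; over the complement of these $d$ points the map is a principal $S^1_e$-bundle.
\item[(b)] The map $(H,|z|)\colon Y_e\to R$ is proper and surjective with connected fibers. The fibers over points other than $(0,r_i)$ are regular and are Lagrangian tori. The fiber over $(0,r_i)$ contains exactly one critical point, $q_{e,i}$, which is nondegenerate of focus--focus type.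
\end{enumerate}
\end{proposition}

\begin{proof}
(a) By Lemma~\ref{lem:slice}(b), points of $Y\cap W_e$ with $\max(|x|,|y|)=\delta$ have $|H|>h_0$. So $Y_e=\{p\in Y\cap W_e:|H|<h_0,\ z\in\mathbb A\}$, and preimages of compact sets are closed in the compact set $Y\cap W_e$. By the same lemma each value $h\in(-h_0,h_0)$ is taken on exactly one orbit in $S_z$. An orbit is free unless $x=y=0$; there $\varphi=1$, so $\hat f_e(z)=0$ and the point is a nodal point, where $H=0$. At any other $p\in Y_e$, Lemma~\ref{lem:slice}(a) shows that $T_pY\cap\ker dz=T_pS_z$ has dimension $2$, so $dz|_{T_pY}$ is onto $\mathbb C$, and that $dH\ne0$ on this kernel. Hence $(H,z)$ is a submersion whose fibers are free orbits.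

(b) Properness, surjectivity and connectedness follow from (a), since the fiber over $(h,r)$ maps onto the circle $|z|=r$ by a closed map with connected fibers. The circle $\{h\}\times\{|z|=r\}$ contains $(0,-r_i)$ only if $(h,r)=(0,r_i)$, and then for one $i$ only. Otherwise the fiber is regular and is a principal circle bundle over a circle, that is, a torus. Its tangent plane contains $Z\ne0$, and $\omega(Z,\cdot)=-dH$ vanishes on it, so it is Lagrangian.

Near $q=q_{e,i}$, $Y=\{xy=tf_e(z)\}$ is a complex surface with coordinates $(x,y)$, in which $z+r_i=xy/(tf_e'(-r_i))+O(|xy|^2)$. Since $f_e'(-r_i)$ is real,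
\[
\log|z|-\log r_i=-\frac{\operatorname{Re}(xy)}{t\,r_i\,f_e'(-r_i)}+O(|xy|^2).
\]
The form $\omega_q$ on $T_qY$ is of type $(1,1)$ and $S^1_e$-invariant. The terms $dx\wedge d\bar y$ and $dy\wedge d\bar x$ have weights $\pm2$, so $\omega_q=\frac i2(\alpha_1dx\wedge d\bar x+\alpha_2dy\wedge d\bar y)$ with $\alpha_1,\alpha_2>0$. The action is linear in $(x,y)$, so $dH(q)=0$ and the quadratic part of $H$ is the Hamiltonian of the action for $\omega_q$:
\begin{equation}\label{eq:Hquad}
H=\pi(\alpha_1|x|^2-\alpha_2|y|^2)+O(|(x,y)|^3).
\end{equation}
Use $(h,\log r)$ as a chart of $R$, and rescale $x,y$ by positive factors so that $\alpha_1=\alpha_2=1$. Up to nonzero real factors the two quadratic parts are $\Theta_1=\frac12(|x|^2-|y|^2)$ and $\Theta_2=\operatorname{Re}(xy)$. Up to a common sign, the Hamiltonian field of a function $\Theta$ is $\dot x=-2i\,\partial_{\bar x}\Theta$, $\dot y=-2i\,\partial_{\bar y}\Theta$. This gives the real-linear maps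
\[
E_1(x,y)=(-ix,iy),\qquad E_2(x,y)=(-i\bar y,-i\bar x).
\]
We have $E_2^2=1$, and the $(\pm1)$-eigenspace of $E_2$ is the real plane $\{x=\mp i\bar y\}$, parametrized by $y$. The map $E_1$ preserves it, since $\mp i\,\overline{(iy)}=\mp\bar y=-i(\mp i\bar y)$, and acts there by $y\mapsto iy$. So $E_1+E_2$ has the four eigenvalues $\pm1\pm i$.
\end{proof}

The leaves of $Y_e$ are the fibers of $(H,|z|)$.

\subsection{Gluing}

\begin{proposition}\label{prop:atf}
The leaves of the pieces agree on overlaps. The leaf space $B$ is a compact connected smooth surface, covered by the open sets $Y_\partial/T$, $Y_v/T_v$ and $R_e$, and the projection $\Pi\colon Y\to B$ is an almost toric fibration whose nodes are the points $(0,r_i)\in R_e$.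
\end{proposition}

\begin{proof}
The $Y_v$ are mutually disjoint, and so are the $Y_e$. Three kinds of overlap remain.

Let $p\in Y_w\cap Y_e$. Then $w\in e$ and $|z|<\beta$ or $|z|>1/\beta$, so the fiber of $(H,|z|)$ through $p$ is a regular torus. The torus $T_w$ preserves $Y_w$, $\mathcal W_e(h_0)$, $H$ and $|z|$. So the orbit $T_wp$ is a compact surface inside this connected fiber, and therefore equals it.

Let $p\in Y_\partial\cap Y_e$. Then $|H(p)|>h_0/2$ because $p\notin\mathcal K$, so the fiber through $p$ is regular. The set $Y_\partial\cap Y_e=Y_\partial\cap\mathcal W_e(h_0)$ is $T$-invariant, so the compact surface $Tp$ lies in that fiber and equals it.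

Let $p\in Y_\partial\cap Y_v$, $p\in D_\rho^\circ$. Then $\rho\subset\sigma_v$, and the injective homomorphism of $2$-tori $T_v\to T/T_\rho$ is an isomorphism. So $T_vp=Tp$.

Thus $Y$ is partitioned into compact connected leaves, and each piece is an open union of leaves. Every leaf has arbitrarily small open neighborhoods that are unions of leaves: this holds for orbits of a compact group and for fibers of a proper map. Two distinct leaves have disjoint open neighborhoods, hence disjoint saturated ones, so $B$ is Hausdorff. It is compact and connected because $Y$ is. The images of the pieces are open and homeomorphic to the smooth surfaces $Y_\partial/T$, $Y_v/T_v$ and $R_e$; for $R_e$ this holds because a proper surjection is a quotient map. On an overlap the two projections are submersions with the same fibers, so the transition maps are smooth in both directions, as one sees by composing with local sections.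
\end{proof}

\section{The base is $\partial P$}\label{sec:base}

We construct a homeomorphism $\Psi\colon B\to\partial P$ that carries the affine structure of $B$ to $\mathcal A_{GS}$. On two kinds of pieces the definition is forced. On $Y_\partial/T$ put $\Psi=\mu$; on the part in $D_\rho^\circ$ this is an open map to $\operatorname{aff}F_\rho$ with image in $F_\rho$, hence in $\operatorname{relint}F_\rho$. On $Y_v/T_v$ put
\[
\Psi=\Psi_v:=(\operatorname{pr}_v|_{\operatorname{st}(v)})^{-1}\circ\operatorname{pr}_v\circ\mu,
\]
which is defined by Step~2. For $p\in Y_\partial\cap Y_v\cap D_\rho$ we have $\mu(p)\in\operatorname{relint}F_\rho\subset\operatorname{st}(v)$, so $\Psi_v(p)=\mu(p)$.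

On $Y_e$ only the component $H$ of $\mu$ is constant on leaves. The remedy is to continue the known charts affinely. The nodes lie on the line $h=0$, so continuation is unobstructed on each half $R^\pm=R\cap\{\pm h>0\}$, and we develop $R^+$ into the plane of $F_2$ and $R^-$ into the plane of $F_1$. The difficulty is to show that the two maps agree along $h=0$, also beyond the nodes.

\subsection{The two halves}

Let $Q^+=(h_0/2,h_0)\times(\beta/2,2/\beta)$, $Q^-=(-h_0,-h_0/2)\times(\beta/2,2/\beta)$, $R^v=R\cap\{r<\beta\}$ and $R^{v'}=R\cap\{r>1/\beta\}$; see Figure~\ref{fig:R}. By (W2), $R^v$ and $R^{v'}$ are the overlaps of $R$ with the vertex pieces. The overlap with the facet piece is $Q^+\cup Q^-$. Indeed, by (W1) and (W2) a point of $Y_e$ over $Q^\pm$ is not in $\Omega$, so $\varphi=0$ and $xy=0$ there, and it is not in $\mathcal K$; by Lemma~\ref{lem:mu} it lies in $D_2^\circ$ over $Q^+$ and in $D_1^\circ$ over $Q^-$. Conversely, a point of $Y_e\cap\partial X$ outside $\mathcal K$ has $|H|>h_0/2$ and $\beta/2<|z|<2/\beta$.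

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\fill[gray!15] (0,-1.6) rectangle (2,1.6);
\fill[gray!15] (8,-1.6) rectangle (10,1.6);
\fill[gray,opacity=0.4] (1,0.8) rectangle (9,1.6);
\fill[gray,opacity=0.4] (1,-1.6) rectangle (9,-0.8);
\draw (0,-1.6) rectangle (10,1.6);
\draw[dashed] (0,0) -- (10,0);
\foreach \x/\i in {3.6/1,5/2,6.4/3}{\draw[dotted] (\x,-1.6) -- (\x,1.6); \node at (\x,0) {$\times$}; \node[below] at (\x,-1.6) {$r_\i$};}
\node at (4.3,1.2) {$Q^+$}; \node at (4.3,-1.2) {$Q^-$};
\node at (1,0.4) {$R^v$}; \node at (9,0.4) {$R^{v'}$};
\node[below] at (0,-1.6) {$b$}; \node[below] at (1,-1.6) {$\beta/2$}; \node[below] at (2,-1.6) {$\beta$};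
\node[below] at (8,-1.6) {$1/\beta$}; \node[below] at (9,-1.6) {$2/\beta$}; \node[below] at (10,-1.6) {$1/b$};
\node[left] at (0,1.6) {$h_0$}; \node[left] at (0,0) {$0$}; \node[left] at (0,-1.6) {$-h_0$};
\end{tikzpicture}
\caption{The base of the fibration near an edge with three nodes (crosses), in the coordinates $r=|z|$ (horizontal) and $h=H$ (vertical). Over the dark regions $Q^\pm$ the fibers are torus orbits in the two toric divisors along the edge; over the light regions $R^v,R^{v'}$ they are orbits of the subtori attached to the two vertices. The dotted lines cut the rectangle into strips without nodes. The upper and lower halves map into the two facets, and the dashed line maps into the edge.}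
\label{fig:R}
\end{figure}

By (A3) there are developing maps $\psi_+\colon R^+\to\operatorname{aff}F_2$ and $\psi_-\colon R^-\to\operatorname{aff}F_1$ equal to $\mu$ on $Q^+$ and $Q^-$. Put $A_\pm=\ell_3\circ\psi_\pm$.

\begin{lemma}\label{lem:halves}
We have $H\circ\psi_\pm=h$, the maps $(h,A_\pm)\colon R^\pm\to\mathbb R^2$ are developing maps, and $\partial_rA_\pm>0$. For $w=v,v'$ we have $\operatorname{pr}_w\circ\psi_\pm=\operatorname{pr}_w\circ\mu$ on $R^w\cap R^\pm$.
\end{lemma}

\begin{proof}
The function $h$ is affine by (A4), and $H\circ\psi_\pm$ is affine by construction. They agree on $Q^\pm$, hence on the connected set $R^\pm$. As $(H,\ell_3)$ are integral affine coordinates on $\operatorname{aff}F_j$, the maps $(h,A_\pm)$ are developing maps. They are local diffeomorphisms, so $\partial_rA_\pm\ne0$, and it suffices to find the sign at one point. Take a point of $D_2^\circ$ over $Q^+$. On $D_2^\circ$ we have $H=\ell_1\circ\mu$, and $dH(\xi_{n_1})>0$ by \eqref{eq:gram}. So there is $n=a'n_1+n_3$, $a'\in\mathbb R$, with $dH(\xi_n)=0$ at the point. The vector $\xi_n$ is tangent to $D_2^\circ$, $d\log|z|(\xi_n)=1$,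 and $d(\ell_3\circ\mu)(\xi_n)=d\langle\mu,n\rangle(\xi_n)=2\pi|\xi_n|^2>0$. Hence $\partial_rA_+>0$. Over $Q^-$ use $D_1^\circ$, $H=-\ell_2\circ\mu$ and $n=a'n_2+n_3$. Finally, $\operatorname{pr}_w\circ\psi_\pm$ and $\operatorname{pr}_w\circ\mu$ are developing maps on the rectangle $R^w\cap R^\pm$, by Lemma~\ref{lem:pr}, and they agree on the nonempty set $R^w\cap Q^\pm$. Apply (A2).
\end{proof}

\subsection{Matching across the line of nodes}

Put $r_0=b$, $r_{d+1}=1/b$, and let $R_i=R\cap\{r_i<r<r_{i+1}\}$ for $0\le i\le d$. These strips are simply connected and contain no nodes. By (A3), (A2) and (A4), the restriction of $(h,A_\pm)$ to $R_i\cap R^\pm$ extends to a developing map $(h,\hat A_\pm)$ on $R_i$. The two extensions differ by an integral affine map that preserves the first coordinate, and $\partial_r\hat A_\pm>0$ on $R_i$. Therefore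
\begin{equation}\label{eq:kc}
\hat A_+-\hat A_-=k_ih+c_i\quad\text{on }R_i,\qquad k_i\in\mathbb Z,\ c_i\in\mathbb R .
\end{equation}
We define $A_\pm(0,r)=\hat A_\pm(0,r)$ for $r\ne r_1,\dots,r_d$. On $R^v$ the map $(h,\ell_3\circ\mu)$ is a developing map, since $(H,\ell_3)$ factors through $\operatorname{pr}_v$. By Lemma~\ref{lem:halves} it equals $(h,A_\pm)$ on $R^v\cap R^\pm$, so it equals both $(h,\hat A_+)$ and $(h,\hat A_-)$ on $R^v$. Thus $k_0=c_0=0$.

\begin{lemma}\label{lem:match}
\begin{enumerate}
\item[(a)] $c_i=0$ and $k_i=-i$ for $0\le i\le d$. In particular $A_+=A_-$ on $\{h=0\}$ off the nodes.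
\item[(b)] The functions $A_+$ on $\{h\ge0\}$ and $A_-$ on $\{h\le0\}$ extend continuously to the nodes $(0,r_i)$, with the same values.
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{Reduced forms.} For $(h,z)\ne(0,-r_j)$ let $\gamma$ be a local section of the principal bundle $(H,z)$ and put $\omega_h=\gamma(h,\cdot)^*\omega$. A change of section by $g$ adds $dg\wedge\iota_Z\omega$, which vanishes on a level set of $H$; so $\omega_h$ is well defined and smooth in $(h,z)$. It is the symplectic form on $\ker dH/\mathbb RZ$, hence nonzero. Near a nodal point it is positive for the complex orientation of $\mathbb A$: there $Y$ is a complex surface, the $g$-orthogonal complement of $Z,JZ$ in $TY$ is a complex line contained in $\ker dH$, and $dz$ maps it complex-linearly onto $\mathbb C$. Since $(-h_0,h_0)\times\mathbb A$ minus finitely many points is connected, $\omega_h$ is positive everywhere. Let $a_h$ denote $\omega_h$-area.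

Let $\pm h>0$. The Hamiltonian flows of $h$ and $A_\pm$ generate a free $(\mathbb R/\mathbb Z)^2$-action whose orbits are the leaves and whose first circle is $S^1_e$. The second circle descends to a free action on $(\mathbb A,\omega_h)$ with Hamiltonian $A_\pm(h,|z|)$ and orbits $|z|=\mathrm{const}$. If $\theta\in\mathbb R/\mathbb Z$ is the flow time from the ray $z>0$, then $\omega_h=dA_\pm\wedge d\theta$. As $\partial_rA_\pm>0$,
\begin{equation}\label{eq:area}
A_\pm(h,r)-A_\pm(h,r')=a_h\bigl(\{r'<|z|<r\}\bigr)\qquad(r'<r,\ \pm h>0).
\end{equation}

\emph{A primitive near a nodal point.} Fix $i\ge1$ and $q=q_{e,i}$. The function $\zeta=tf_e(z)$ is a holomorphic coordinate on a neighborhood $\mathbb U$ of $-r_i$; let $\mathbb D_\epsilon=\{z\in\mathbb U:|\zeta|<\epsilon\}$, a disk for small $\epsilon$. Let $\mathbb B\subset Y_e$ be a Euclidean ball around $q$ in the coordinates $(x,y)$ with $z(\mathbb B)\subset\mathbb U$ and $xy=\zeta$ on $\mathbb B$. The proper map $(H,z)$ has fiber $\{q\}$ over $(0,-r_i)$, so there are $h_1,\epsilon_0>0$ such that the preimage of $[-h_1,h_1]\times\overline{\mathbb D}_{\epsilon_0}$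 lies in $\mathbb B$. On $\mathbb B$ let $\lambda_p(w)=\int_0^1\nu\,\omega_{\nu p}(p,w)\,d\nu$. Then $d\lambda=\omega$, $|\lambda_p|\le C|p|$, and $\lambda$ is invariant because the action is linear and preserves $\omega$. Cartan's formula gives $d(\lambda(Z))=-\iota_Z\omega=dH$, and both functions vanish at $q$. So $\lambda(Z)=H$.

\emph{Two sections.} Over the points of $[-h_1,h_1]\times\overline{\mathbb D}_{\epsilon_0}$ whose orbit has $x\ne0$, let $\gamma_+$ be the point of the orbit with $x>0$; define $\gamma_-$ by $y>0$ where $y\ne0$. These are smooth sections. Both are defined where $\zeta\ne0$. A point of $\mathbb B\setminus\{q\}$ with $x=0$ lies in $D_1^\circ$, where $H<0$; so $\gamma_+$ is defined for all $z$ when $h>0$. A point with $y=0$ lies in $D_2^\circ$, so $\gamma_-$ is defined for all $z$ when $h<0$. For $\epsilon\le\epsilon_0$ put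
\[
J_\pm(h)=\int_{\partial\mathbb D_\epsilon}\gamma_\pm(h,\cdot)^*\lambda,
\]
a smooth function on $[-h_1,h_1]$. By Stokes' theorem $a_h(\mathbb D_\epsilon)=J_\pm(h)$ for $0<\pm h\le h_1$. On $\partial\mathbb D_\epsilon$, the point $\gamma_+$ has $\arg x=0$, $\arg y=\arg\zeta$, and $\gamma_-$ has $\arg x=\arg\zeta$, $\arg y=0$. So $\gamma_-=g\cdot\gamma_+$ with $g=\arg\zeta/2\pi\in\mathbb R/\mathbb Z$, and $\gamma_-^*\lambda=\gamma_+^*\lambda+\lambda(Z)\,dg=\gamma_+^*\lambda+h\,dg$. Integrating,
\begin{equation}\label{eq:J}
J_-(h)=J_+(h)+h .
\end{equation}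
Let $I(\epsilon)=J_+(0)=J_-(0)$.

\emph{Proof of (a).} Take $r'\in(r_{i-1},r_i)$, $r\in(r_i,r_{i+1})$ and $\epsilon$ with $\overline{\mathbb D}_\epsilon\subset\{r'<|z|<r\}$. The function $\alpha(h)=a_h(\{r'<|z|<r\}\setminus\mathbb D_\epsilon)$ is smooth on $[-h_1,h_1]$, since the closure of the domain of integration contains no $-r_j$. By \eqref{eq:area},
\[
\hat A_\pm(h,r)-\hat A_\pm(h,r')=\alpha(h)+J_\pm(h)\qquad(0<\pm h\le h_1).
\]
Both sides are smooth near $h=0$, so their values and first derivatives at $h=0$ agree. Subtract the identities for the two signs and use \eqref{eq:kc} and \eqref{eq:J}: the values give $c_i-c_{i-1}=J_+(0)-J_-(0)=0$, and the derivatives give $k_i-k_{i-1}=J_+'(0)-J_-'(0)=-1$. Since $c_0=k_0=0$, (a) follows.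

\emph{No area concentrates at the node: $I(\epsilon)=O(\epsilon)$.} Put $\epsilon=\varrho^2$. The points of $\mathbb B$ with $\zeta=\varrho^2e^{i\vartheta}$ and $x>0$ are $(x,y)=\varrho\,(k,e^{i\vartheta}/k)$ with $k>0$. As $H$ vanishes to second order at $q$, the function $\varrho^{-2}H(\varrho k,\varrho e^{i\vartheta}/k)$ extends smoothly to $\varrho=0$, where by \eqref{eq:Hquad} it equals $\pi(\alpha_1k^2-\alpha_2k^{-2})$. This has the simple zero $k=(\alpha_2/\alpha_1)^{1/4}$. The implicit function theorem gives a smooth solution $k(\vartheta,\varrho)$ of $H=0$ for small $\varrho\ge0$. Each fiber of $(H,z)$ is one orbit, so this solution is $\gamma_+(0,\cdot)$. The loop $\vartheta\mapsto\varrho\,(k,e^{i\vartheta}/k)$ has length $O(\varrho)$, and $|\lambda|=O(\varrho)$ along it. Hence $I(\epsilon)=O(\varrho^2)$.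

\emph{Proof of (b).} Fix a sign and write $A=A_\pm$. Let $\mathbb A_\varsigma=\{r_i-\varsigma<|z|<r_i+\varsigma\}$, with $\varsigma>0$ so small that no other $r_j$ lies in $[r_i-\varsigma,r_i+\varsigma]$. By \eqref{eq:area} and positivity, $0\le A(h,r_i+\varsigma)-A(h,r_i-\varsigma)\le a_h(\mathbb A_\varsigma\setminus\mathbb D_\epsilon)+a_h(\mathbb D_\epsilon)$. Letting $h\to0\pm$,
\[
0\le A(0,r_i+\varsigma)-A(0,r_i-\varsigma)\le a_0(\mathbb A_\varsigma\setminus\mathbb D_\epsilon)+I(\epsilon).
\]
For fixed $\epsilon$ the density of $\omega_0$ is bounded on $\mathbb A_\varsigma\setminus\mathbb D_\epsilon$, so the first term on the right tends to $0$ with $\varsigma$. As $\epsilon$ is arbitrary, the middle term tends to $0$ as $\varsigma\to0$. The function $A(0,\cdot)$ increases on both sides of $r_i$, and by the left inequality it is bounded near $r_i$. So its one-sided limits exist and are equal; call the limit $A(0,r_i)$. By (a) it is the same for both signs. For joint continuity, let $|r-r_i|<\varsigma$ and $\pm h\ge0$. Monotonicity in $r$ gives $A(h,r_i-\varsigma)\le A(h,r)\le A(h,r_i+\varsigma)$. As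 $h\to0\pm$ the two bounds tend to $A(0,r_i-\varsigma)$ and $A(0,r_i+\varsigma)$, which are as close to $A(0,r_i)$ as we wish for small $\varsigma$.
\end{proof}

\subsection{The homeomorphism}

The map $\psi_+$ is the inverse of $(H,\ell_3)|_{\operatorname{aff}F_2}$ applied to $(h,A_+)$, and $\psi_-$ is the inverse of $(H,\ell_3)|_{\operatorname{aff}F_1}$ applied to $(h,A_-)$. By Lemma~\ref{lem:match} both extend continuously to $h=0$. There they take values in $\operatorname{aff}F_j\cap\{H=0\}=\{\ell_1=\ell_2=0\}=\operatorname{aff}e$, on which $\ell_3$ is a coordinate, so they agree. Define $\Psi$ on $R$ as $\psi_+$ for $h\ge0$ and $\psi_-$ for $h\le0$. It is continuous. It is injective, because $H\circ\Psi=h$ and $\ell_3\circ\Psi(h,\cdot)$ is strictly increasing for each $h$; for $h=0$ this function is continuous and strictly increasing on each strip.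

\begin{lemma}\label{lem:st}
On $R^w$, $w=v,v'$, we have $\Psi=\Psi_w$. Moreover $\Psi$ maps $R^+$, $R\cap\{h=0\}$, $R^-$ into $\operatorname{relint}F_2$, $\operatorname{relint}e$, $\operatorname{relint}F_1$.
\end{lemma}

\begin{proof}
Let $p\in Y_e\cap Y_w$. By (W3) and $\operatorname{st}(e)\subset\operatorname{st}(w)$ we have $\Psi_w(p)\in\operatorname{st}(e)$, and $H(\Psi_w(p))=H(p)$ since $H$ factors through $\operatorname{pr}_w$. So $\Psi_w(p)$ lies in $\operatorname{relint}F_2$, $\operatorname{relint}e$ or $\operatorname{relint}F_1$ according as $H(p)>0$, $=0$ or $<0$. If $H(p)\neq0$, then $\Psi_w(p)$ and $\psi_\pm(p)$ lie in the same plane $\operatorname{aff}F_j$ and have the same image under $\operatorname{pr}_w$, by Lemma~\ref{lem:halves}; so they are equal. By continuity $\Psi=\Psi_w$ on all of $R^w$.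

Now let $(h,r)\in R$, and choose $r'\le r\le r''$ with $(h,r')\in R^v$ and $(h,r'')\in R^{v'}$. The curve $\Psi(h,\cdot)$ runs monotonically in a line, namely $\{H=h\}$ in $\operatorname{aff}F_2$ or $\operatorname{aff}F_1$. So $\Psi(h,r)$ lies on the segment from $\Psi(h,r')$ to $\Psi(h,r'')$. Both ends lie in the relative interior of the face determined by the sign of $h$, and this set is convex.
\end{proof}

\begin{proposition}\label{prop:homeo}
The map $\Psi\colon B\to\partial P$ is a well-defined homeomorphism.
\end{proposition}

\begin{proof}
The definitions agree on facet--vertex overlaps, as shown at the start of this section; on facet--edge overlaps, because $\psi_\pm=\mu$ on $Q^\pm$; and on vertex--edge overlaps, by Lemma~\ref{lem:st}. So $\Psi$ is well defined and continuous. It is a local homeomorphism. On $Y_\partial/T$ it is a local diffeomorphism into the open sets $\operatorname{relint}F_\rho\subset\partial P$. On $Y_v/T_v$ it is a local diffeomorphism followed by the homeomorphism of Lemma~\ref{lem:pr}. On $R_e$ it is a continuous injection of a surface into the surface $\partial P$, and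 invariance of domain applies. A local homeomorphism from a compact Hausdorff space to a connected Hausdorff space is a covering map. Since $B$ is connected and $\partial P\cong S^2$ is simply connected, $\Psi$ is a homeomorphism.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Transport the nodal integral affine structure of $B$ to $\partial P$ by $\Psi$. We verify (GS1)--(GS3).

(GS1) Let $\Psi(\mathsf b)\in\operatorname{relint}F_\rho$. If $\mathsf b$ lies in the facet piece, it is an orbit in $D_\rho^\circ$ and $\Psi=\mu$ is a developing map into $\operatorname{aff}F_\rho$. If $\mathsf b\in R_e$, then $h\ne0$ by Lemma~\ref{lem:st} and $\Psi=\psi_\pm$ is a developing map into $\operatorname{aff}F_\rho$. If $\mathsf b\in Y_v/T_v$, then $v\in F_\rho$, and near $\mathsf b$ the map $\Psi$ is the developing map $\operatorname{pr}_v\circ\mu$ followed by the integral affine isomorphism $(\operatorname{pr}_v|_{\operatorname{aff}F_\rho})^{-1}$.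

(GS2) The facet and edge pieces map into relative interiors of facets and edges, and $v\in\operatorname{st}(w)$ only for $w=v$. So $\Psi^{-1}(v)\in Y_v/T_v$, where $\operatorname{pr}_v\circ\Psi=\operatorname{pr}_v\circ\mu$ is a developing map.

(GS3) The nodes are the points $\Psi(0,r_i)\in\operatorname{relint}e$ for $1\le i\le d_e=(-K_X)\cdot C_e$, each of multiplicity one. By Lemma~\ref{lem:match}(a), on $\Psi(R_i)$ the chart $(h,\hat A_-)$ equals $(H,\ell_3)$ on $F_1$ and $(H,\ell_3+iH)$ on $F_2$; for $i=d$ this is the chart at $v'$ found in Remark~\ref{rem:why}. The charts for $i-1$ and $i$ agree on $F_1$ and differ on $F_2$ by $(h,A)\mapsto(h,A+h)$. This shear is the monodromy around the $i$-th node, and it fixes the line $h=0$, which is the line of $e$.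

As (GS1)--(GS3) determine $\mathcal A_{GS}$ up to nodal slides, $\Psi\circ\Pi\colon Y\to\partial P$ is an almost toric fibration over $(\partial P,\mathcal A_{GS})$. Composing with the symplectomorphism $V\cong Y$ of Proposition~\ref{prop:isotopy} gives the fibration of $V$.
\end{proof}

\section{The Lagrangian section}\label{sec:section}

The positive real part of a toric variety is a section of its moment map. All the choices in Section~\ref{sec:Y} are compatible with complex conjugation, and the nodal points lie at negative $z$, so the positive part of $Y$ is the natural candidate.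

Let $c\colon X\to X$ be the involution with $\chi^m\circ c=\overline{\chi^m}$; it satisfies $c(\theta p)=\theta^{-1}c(p)$ for $\theta\in T$. Let $X_{\ge0}$ be the set of points at which every regular character takes a value in $[0,\infty)$. In each chart $U_\sigma$ it is given by the closed conditions $\chi^m\ge0$ for $m\in\sigma^\vee\cap M$. On the complex orbit of a cone $\sigma$, which is $\operatorname{Hom}(\sigma^\perp\cap M,\mathbb C^*)$, it is $\operatorname{Hom}(\sigma^\perp\cap M,\mathbb R_{>0})$; by polar decomposition it meets each $T$-orbit exactly once, and $c$ preserves each $T$-orbit. Hence $\varphi\circ c=\varphi$ and $\mu\circ c=\mu$.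

The involution $c$ is anti-symplectic. On $X^\circ$, in logarithmic coordinates $w_j$, write $\omega=\frac i2\sum h_{jk}dw_j\wedge d\bar w_k$ with $(h_{jk})$ Hermitian and depending only on $\operatorname{Re}w$. On the tangent vectors $\partial/\partial\operatorname{Im}w_j$, $\partial/\partial\operatorname{Im}w_k$ of a $T$-orbit, $\omega$ takes the value $\frac i2(h_{jk}-h_{kj})$, which vanishes because orbits are isotropic. So $h$ is symmetric and $c^*\omega=\frac i2\sum h_{jk}d\bar w_j\wedge dw_k=-\omega$; by density this holds on $X_{\mathrm{reg}}$. Further, $\hat f_e(\bar z)=\overline{\hat f_e(z)}$, and $\hat f_e>0$ for $z>0$, being a convex combination of $f_e>0$ with $1$ or $z^d$. The three local equations of $Y$ are therefore preserved by $c$, so $c(Y)=Y$. At a fixed point of $c$ in $Y$ both eigenspaces of $dc$ on $TY$ are isotropic, hence Lagrangian planes. So $\operatorname{Fix}(c|_Y)$ is a closed Lagrangian surface. Put $\Lambda=Y\cap X_{\ge0}\subset\operatorname{Fix}(c|_Y)$.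

\begin{proof}[Proof of Theorem~\ref{thm:section}]
\emph{$\Lambda$ is open and closed in $\operatorname{Fix}(c|_Y)$, and avoids the critical points.} It is closed because $X_{\ge0}$ is. Since $\Phi_1=-t\hat f_es_{-m_v}$ on $C_e^\circ$ and $Y$ contains no fixed point $x_v$, the set $Y\cap\Gamma$ consists of the nodal points, where $z<0$; so $\Lambda\cap\Gamma=\emptyset$. If $p\in\Lambda\cap X^\circ$, the characters of a basis of $M$ are positive at $p$, hence at nearby real points. Let $p\in\Lambda\cap D_\rho^\circ$. Take character coordinates $w,w_2,w_3$ on $U_\rho\cong\mathbb C\times(\mathbb C^*)^2$ with $D_\rho=\{w=0\}$. Then $w_2,w_3>0$ at real points near $p$, and we must show that $w\ge0$ at those in $Y$. If $p\in Y_\partial$, then $Y=\{w=0\}$ near $p$. If $p\in Y_v$, then $\chi^{m_v}$ is $w$ times a Laurent monomial in $w_2,w_3$, as $\langle m_v,n_\rho\rangle=1$, and the equation $\chi^{m_v}=t\varphi\ge0$ gives $w\ge0$. If $p\in Y_e$, take $(w,w_2,w_3)=(x,y,z)$ or $(y,x,z)$; the equation $ww_2=t\varphi\hat f_e(z)\ge0$ gives $w\ge0$. So $\Lambda$ is a compact Lagrangian surface.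

\emph{$\Lambda$ meets each leaf exactly once.} Leaves in $Y_\partial$ are $T$-orbits, and so is the leaf $T_vp$ of a point $p\in Y_v$ with $\varphi(p)=0$. If $p\in Y_v$ and $\varphi(p)>0$, let $\theta p$ be the point of $Tp$ in $X_{\ge0}$. Then $\chi^{m_v}(\theta p)=|\chi^{m_v}(p)|=t\varphi(p)=\chi^{m_v}(p)\ne0$, so $\theta\in T_v$ and $\theta p$ lies in the leaf; it is the only such point because the leaf lies in $Tp$. In the leaf $\{H=h,|z|=r\}$ of $Y_e$, points of $\Lambda$ have $z=r$. Over $(h,r)\in(-h_0,h_0)\times\mathbb A$ lies one free $S^1_e$-orbit, on which $xy=t\varphi\hat f_e(r)\ge0$. If $x\ne0$ on it, exactly one point has $x>0$, and there $y\ge0$. If $x=0$, exactly one point has $y>0$.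

\emph{$\Lambda$ is transverse to the leaves.} The involution $c$ preserves each leaf: in $Y_e$ because it preserves $H$ and $|z|$, and for a torus orbit through a point $p_0\in\Lambda$ because $c(\theta p_0)=\theta^{-1}p_0$. So $\Pi\circ c=\Pi$. Let $p\in\Lambda$. It is a regular point of $\Pi$, so $\ker d\Pi_p$ is a $dc$-invariant plane, and $dc$ acts as the identity on $T_pY/\ker d\Pi_p\cong T_{\Pi(p)}B$. The trace of $dc$ on $T_pY$ is $2-2=0$, so its trace on $\ker d\Pi_p$ is $-2$, and the involution $dc$ is $-1$ there. Since $dc=1$ on $T_p\Lambda$, we get $T_p\Lambda\cap\ker d\Pi_p=0$.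

Thus $\Pi|_\Lambda\colon\Lambda\to B$ is a bijective local diffeomorphism. Its inverse is a smooth Lagrangian section that avoids the critical points, and the symplectomorphism of Proposition~\ref{prop:isotopy} carries it to $V$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{CG} Pranav Chakravarthy and Yoel Groman, \emph{Almost toric fibrations on K3 surfaces via degenerations}, arXiv:2502.04304 (2025).

\end{thebibliography}
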